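\title{Hopfian abelian $p$-groups with infinitely many non-singular strings}

\begin{abstract}
A non-singular string of an endomorphism $\phi$ of an abelian group is a backward orbit $x_0,x_1,x_2,\dots$, with $\phi(x_n)=x_{n-1}$, whose first point has an infinite forward orbit. We solve a problem from the paper of Giordano Bruno and Virili on string numbers: for every prime $p$ there is an abelian $p$-group of cardinality $\mathfrak c=2^{\aleph_0}$ whose surjective and injective endomorphisms coincide, and which has an automorphism with infinitely many pairwise disjoint non-singular strings. There are $2^{\mathfrak c}$ such groups up to isomorphism. Conversely, a Hopfian torsion group with infinite non-singular string number is uncountable and has cardinality at most $\mathfrak c$. All arguments are in ZFC.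
\end{abstract}

\section{Strings, Hopfian groups and the problem}\label{sec:intro}

All groups are abelian. We write $\mathbb N=\{0,1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, $\mathbb Z(m)$ for the cyclic group of order $m$, $X^{(I)}$ for the direct sum of copies of $X$ indexed by $I$, and $X[p^k]=\{x\in X:p^kx=0\}$. A torsion group $G$ is the direct sum of its $p$-components $G_p$, and every endomorphism maps each $G_p$ into itself.

Let $\phi$ be an endomorphism of $G$. A sequence $\{x_n\}_{n\in\mathbb N}$ in $G$ is a \emph{pseudostring} of $\phi$ if $\phi(x_n)=x_{n-1}$ for all $n\ge1$, and a \emph{string} if moreover its terms are pairwise distinct. A string is \emph{singular} if $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$, and \emph{non-singular} otherwise. In dynamical terms a pseudostring is a backward orbit of $x_0$, and non-singularity is a property of the forward orbit alone.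

\begin{lemma}\label{lem:orbit}
A pseudostring $\{x_n\}$ of $\phi$ is a non-singular string if and only if the forward orbit $\{\phi^j(x_0):j\in\mathbb N\}$ is infinite.
\end{lemma}

\begin{proof}
If $\phi^j(x_0)=\phi^k(x_0)$ with $j<k$, the orbit is contained in $\{\phi^i(x_0):i<k\}$. So the orbit is infinite exactly when the points $\phi^j(x_0)$ are pairwise distinct. It remains to see that an infinite orbit forces the $x_n$ to be distinct: if $x_m=x_n$ with $m<n$, applying $\phi^n$ gives $\phi^{n-m}(x_0)=x_0$, and the orbit is finite.
\end{proof}

The \emph{non-singular string number} $ns(\phi)$ is the supremum of the cardinalities of families of pairwise disjoint non-singular strings of $\phi$, replaced by the symbol $\infty$ when it is infinite, and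
\[
ns(G)=\sup\{ns(\phi):\phi\in\operatorname{End}(G)\}.
\]
It is known that $ns(\phi)\in\{0,\infty\}$ for every endomorphism $\phi$ of an abelian group, so that $ns(G)\in\{0,\infty\}$. We use this dichotomy once, in Section~\ref{sec:size}. Together with Lemma~\ref{lem:orbit} it says that $ns(G)=\infty$ exactly when some endomorphism of $G$ has an orbit that is infinite in both directions.

A group is \emph{Hopfian} if every surjective endomorphism is injective, and \emph{co-Hopfian} if every injective endomorphism is surjective. The following problem comes from \cite{GBV}.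

\medskip
\noindent\textbf{Problem.} \emph{Find a Hopfian torsion group $G$ with $ns(G)=\infty$; that is, construct one or prove that none exists.}
\medskip

Without the word ``torsion'' there is nothing to do. The group $\mathbb Q$ is Hopfian, because its nonzero endomorphisms are invertible, and multiplication by $2$ has the disjoint non-singular strings $\{2^{-n}q\}_n$, one for each odd $q\ge1$. In the torsion case the two requirements pull against each other. The group $\bigoplus_p\mathbb Z(p)$ is Hopfian, since a surjective endomorphism is surjective on each finite component, but all of its orbits are finite. The group $\mathbb Z(p)^{(\mathbb Z)}$ with basis $(e_n)$ has the shift $e_n\mapsto e_{n-1}$ with the disjoint non-singular strings $\{e_n+e_{n+j}\}_n$, $j\ge1$, but it is not Hopfian. In general, the orbit of an element of order $p^k$ stays in $G[p^k]$, so this subgroup must be infinite, and the familiar $p$-groups with that property are excluded by the next lemma.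

\begin{lemma}\label{lem:obstructions}
Direct summands of Hopfian groups are Hopfian. None of the groups $\mathbb Z(p^\infty)$, $\ \mathbb Z(p^n)^{(\mathbb N)}$ $(n\ge1)$, $\ \bigoplus_{i\ge1}\mathbb Z(p^{n_i})$ $(1\le n_1<n_2<\cdots)$ is Hopfian.
\end{lemma}

\begin{proof}
A surjective, non-injective endomorphism of a summand, extended by the identity on a complement, is surjective and non-injective. On $\mathbb Z(p^\infty)$ take multiplication by $p$. In the other two cases let $c_1,c_2,\dots$ generate the cyclic summands; the order of $c_i$ divides that of $c_{i+1}$, so $c_{i+1}\mapsto c_i$, $c_1\mapsto0$ defines an endomorphism, which is surjective and kills $c_1$.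
\end{proof}

An infinite direct sum of cyclic $p$-groups has a summand of the second or third kind, so it is never Hopfian, and one may well guess that the answer to the Problem is negative. The guess is right for countable groups and wrong in general.

\begin{theorem}\label{thm:A}
For every prime $p$ there are an abelian $p$-group $G$ with $|G|=\mathfrak c$ and an automorphism $\varphi$ of $G$ such that
\begin{enumerate}
\item[(1)] an endomorphism of $G$ is surjective if and only if it is injective; in particular $G$ is Hopfian (and also co-Hopfian);
\item[(2)] $\varphi$ has infinitely many pairwise disjoint non-singular strings, so $ns(G)=\infty$.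
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] For every prime $p$ there are $2^{\mathfrak c}$ pairwise non-isomorphic groups as in Theorem~\ref{thm:A}.
\item[(b)] Let $G$ be a Hopfian torsion group with $ns(G)=\infty$. Then some $p$-component $G_p$ satisfies $ns(G_p)=\infty$; this $G_p$ is uncountable, and $|G|\le\mathfrak c$. So there are no countable examples and none larger than those of Theorem~\ref{thm:A}.
\end{enumerate}
\end{theorem}

The groups that we construct are \emph{separable}, that is, $\bigcap_Np^NG=0$, and the proofs use only ZFC.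

The method is as follows. We take finite rings $B_n$ of characteristic $p^n$, each generated by a unit $s$, and look for $G$ between $B=\bigoplus_nB_n$ and the torsion subgroup $T$ of $\prod_nB_n$ (Section~\ref{sec:T}). The automorphism $\varphi$ is multiplication by $s$. The rings are chosen so that a countable discrete valuation ring $S\ni s$ acts on $T/B$, and we only consider groups $G$ for which $G/B$ is a divisible $S$-submodule (Section~\ref{sec:S}). Every such $G\ne B$ has the strings that we want (Section~\ref{sec:strings}). Every endomorphism of $G$ extends to $T$, and the endomorphisms of $T$, of which there are at most $\mathfrak c$, fall into two classes. The \emph{tame} ones agree locally with elements of $S$; on an uncountable $G$ they are injective exactly when they are surjective (Section~\ref{sec:tame}). The \emph{wild} ones are removed one at a time, in a recursion of length $\mathfrak c$ that puts an element $x$ into $G$ and keeps its image out forever (Sections~\ref{sec:tree}--\ref{sec:construction}). Section~\ref{sec:hand} carries out one such step by hand. Theorem~\ref{thm:B}(b) is independent of the construction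 and is proved in Section~\ref{sec:size}.

\section{The groups $B$ and $T$}\label{sec:T}

Fix a prime $p$. Recall that a $p$-group $X$ is \emph{divisible} if $pX=X$, and that a subgroup $G$ of a $p$-group $X$ is \emph{pure} if $G\cap p^NX=p^NG$ for all $N$.

For each $n\ge1$ choose a monic $q_n\in\mathbb Z[s]$ of degree $n+1$ that is irreducible modulo $p$; this is possible because $\mathbb F_p[s]$ has irreducible polynomials of every degree. Put
\[
B_n=\mathbb Z[s]/(p^n,q_n),\qquad B=\bigoplus_{n\ge1}B_n,\qquad T=\text{the torsion subgroup of }\prod_{n\ge1}B_n .
\]
Thus $T$ consists of the sequences $x=(x_n)$ whose coordinates have bounded order. The ring $B_n$ is a free $\mathbb Z/p^n\mathbb Z$-module with basis $1,s,\dots,s^n$; hence $B_n[p^k]=p^{n-k}B_n$ for $k\le n$. The quotient $B_n/pB_n=\mathbb F_p[s]/(q_n)$ is a field and $p$ is nilpotent in $B_n$, so every element outside $pB_n$ is a unit: it has an inverse modulo $p$, and elements $1-pz$ are inverted by the finite geometric series. The point of the growing degrees is the following property.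
\begin{equation}\label{eq:invertible}
\text{If } f\in\mathbb Z[s]\setminus p\mathbb Z[s] \text{ and } n\ge\deg f,\text{ then } f \text{ is a unit of } B_n .
\end{equation}
Indeed, modulo $p$ the polynomial $f$ is nonzero of degree less than $\deg q_n$, so it is nonzero in the residue field. In particular $s$ is a unit of every $B_n$, and coordinatewise multiplication by $s$ is an automorphism $\varphi$ of $T$ with $\varphi(B)=B$.

\begin{remark}\label{rem:degrees}
Some growth of the degrees is necessary. Suppose that we had used polynomials of degree at most $d$, with $s$ still a unit. With $m=(p^d-1)!$ we would have $s^m\in1+pB_n$ for all $n$. Since $(1+p^jt)^p\in1+p^{j+1}B_n$ for $j\ge1$, this gives $s^{mp^{k-1}}\in1+p^kB_n$, so $\varphi^{mp^{k-1}}$ would be the identity on $T[p^k]$ and all orbits of $\varphi$ would be finite.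
\end{remark}

The group $T$ is a union of compact groups, and this is what makes its endomorphisms manageable. For $k\ge1$ and $N\ge0$ put
\[
V_k=T[p^k]=\prod_{n\ge1}B_n[p^k],\qquad V_{k,N}=V_k\cap p^NT ,
\]
and give $V_k$ the product topology of the finite discrete groups $B_n[p^k]$. Each $V_k$ has cardinality $\mathfrak c$, hence so does $T$. We write $D=T/B$ and denote the image of $x\in T$ in $D$ by $\bar x$.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] $p^NT=\{x\in T:x_n\in p^NB_n\text{ for all }n\}$. Elements of $p^NT$ have zero coordinates at all $n\le N$, and $B\cap p^NT=p^NB$.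
\item[(b)] For fixed $k$, the subgroups $V_{k,N}$ are open of finite index in $V_k$ and form a base of neighborhoods of $0$. A closed subgroup of finite index in $V_k$ contains some $V_{k,N}$.
\item[(c)] Every endomorphism of $T$ is continuous on each $V_k$ and is determined by its restriction to $B$. Hence $|\operatorname{End}(T)|\le\mathfrak c$.
\item[(d)] $D$ is divisible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x_n=p^Ny_n$ for all $n$ and $p^kx=0$, then $y=(y_n)$ satisfies $p^{k+N}y=0$, so $y\in T$. The other inclusion is immediate. Next, $p^NB_n=0$ for $n\le N$. If $x\in B$, we may take $y_n=0$ wherever $x_n=0$, and then $y\in B$.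

(b) Since $B_n[p^k]=p^{n-k}B_n\subseteq p^NB_n$ for $n\ge N+k$, part (a) gives
\[
\{x\in V_k:x_n=0\text{ for }n<N+k\}\subseteq V_{k,N}\subseteq\{x\in V_k:x_n=0\text{ for }n\le N\},
\]
which proves the first statement. A closed subgroup of finite index is the complement of finitely many closed cosets, hence open.

(c) An endomorphism maps $V_k$ into $V_k$ and $p^NT$ into $p^NT$, so it maps each $V_{k,N}$ into itself and is continuous by (b). Every $x\in V_k$ is the limit of its truncations, so $B[p^k]$ is dense in $V_k$, and the endomorphism is determined on $B$. As $B$ is countable, $|\operatorname{End}(T)|\le\mathfrak c^{\aleph_0}=\mathfrak c$.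

(d) Let $x\in V_k$. For $n>k$ we have $x_n\in p^{n-k}B_n\subseteq pB_n$, so the element $x'$ obtained from $x$ by deleting the coordinates $n\le k$ lies in $pT$ by (a), and $x-x'\in B$.
\end{proof}

By (a), $\bigcap_Np^NT=0$, so all subgroups of $T$ are separable. The next lemma lets us list in advance, inside $\operatorname{End}(T)$, all endomorphisms of a group that has not yet been constructed. Purity is used to see that the extension agrees with the given map on $G$ and not only on $B$.

\begin{lemma}\label{lem:extend}
Let $B\le G\le T$ with $G$ pure in $T$. Every homomorphism $\gamma:G\to T$ extends to an endomorphism of $T$.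
\end{lemma}

\begin{proof}
For $x\in V_k$ let $t_j(x)\in B[p^k]$ be the truncation of $x$ to the coordinates $n\le j$. Given $N$, for $j\ge N+k$ the difference $t_{j+1}(x)-t_j(x)$ lies in $B_{j+1}[p^k]\subseteq p^NB$, so $\gamma(t_{j+1}(x))-\gamma(t_j(x))\in V_{k,N}$. By Lemma~\ref{lem:T}(a) each coordinate of $\gamma(t_j(x))$ is eventually constant in $j$; let $\psi(x)\in V_k$ be the coordinatewise limit. This definition does not involve $k$, and $\psi$ is additive because each $t_j$ is. If $x\in G$, then for $j\ge N+k$ we have $x-t_j(x)\in G\cap p^NT=p^NG$, so $\gamma(x)-\gamma(t_j(x))\in p^NT$. Hence $\gamma(t_j(x))\to\gamma(x)$ coordinatewise, and $\psi(x)=\gamma(x)$.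
\end{proof}

\begin{example}\label{ex:maps}
Three endomorphisms of $T$ will serve as test cases. For $m\ge n$ let $\pi_{m,n}:B_m\to B_n$ be the additive surjection with $s^i\mapsto s^i$ for $i\le n$ and $s^i\mapsto0$ for $n<i\le m$.
\begin{enumerate}
\item[(i)] The \emph{projection} $\pi$ keeps the even coordinates and replaces the odd ones by $0$.
\item[(ii)] The \emph{shift} $\sigma$ is given by $\sigma(x)_n=\pi_{n+1,n}(x_{n+1})$. It kills $B_1$ and maps $B$ onto $B$. It also maps $T$ onto $T$: if $y\in V_k$ and $y_n=p^{n-k}w_n$ for $n\ge k$, lift $w_n$ to $w_n'\in B_{n+1}$; then $p^{n-k}w_n'$ is a preimage of $y_n$ killed by $p^{k+1}$, so the preimages have bounded order. Thus neither $B$ nor $T$ is Hopfian.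
\item[(iii)] The \emph{fast shift} $\tau$ is given by $\tau(x)_n=\pi_{2n,n}(x_{2n})$. For $n\ge k$ it sends $B_{2n}[p^k]=p^{2n-k}B_{2n}$ into $p^{2n-k}B_n=0$. So $\tau(T)=\tau(B)=B$, and $\tau$ vanishes on $V_{k,2k}$.
\end{enumerate}
We can hope to choose $G$ so that it is not invariant under $\pi$ or $\sigma$. But $\tau$ preserves every group between $B$ and $T$, so maps of this kind have to be tolerated.
\end{example}

\section{The ring of scalars}\label{sec:S}

Which endomorphisms must $G$ have? Suppose $B\le G\le T$ and $\varphi(G)\subseteq G$, and let $f\in\mathbb Z[s]\setminus p\mathbb Z[s]$. Multiplication by $f$ on the coordinates $n\ge\deg f$, together with the identity on the others, is an automorphism of $T$ by \eqref{eq:invertible}. It differs from $f(\varphi)$ by a map into $B$, so it maps $G$ into $G$. If $G$ is co-Hopfian it maps $G$ onto $G$, and $G$ is closed under ``division by $f$''. So we are forced to invert all such $f$.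

Let $S=\mathbb Z[s]_{(p)}$ be the ring of fractions $g/f$ with $g,f\in\mathbb Z[s]$ and $f\notin p\mathbb Z[s]$; it is a ring because $p\mathbb Z[s]$ is a prime ideal. It is countable. Extracting from $g$ the largest power of $p$ that divides all coefficients, we can write every nonzero $a\in S$ uniquely as $a=p^ru$ with $u$ a unit; put $v(a)=r$ and $v(0)=\infty$. Thus $S$ is a discrete valuation domain with uniformizer $p$. Its residue field is $S/pS=\mathbb F_p(s)$, and $a$ is a unit if and only if its image in $\mathbb F_p(s)$ is nonzero.

For each $a\in S$ fix a representation $a=g/f$, with $f=1$ if $a$ is a polynomial. Define $a(n)\in B_n$ to be $gf^{-1}$ if $n\ge\deg f$ and $0$ otherwise, and let $\hat a\in\operatorname{End}(T)$ be multiplication by $a(n)$ on the $n$-th coordinate. Then $\hat s=\varphi$, and $\hat c$ is multiplication by $c$ for an integer $c$. The map $a\mapsto\hat a$ is not a ring homomorphism, but it fails only on finitely many coordinates. Indeed, given finitely many elements of $S$ with chosen denominators $f_1,\dots,f_l$, for $n\ge\max_i\deg f_i$ the map $\mathbb Z[s]\to B_n$ extends to a ring homomorphism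 $\mathbb Z[s][f_1^{-1},\dots,f_l^{-1}]\to B_n$ that sends each of the given elements $a$ to $a(n)$. Therefore
\begin{equation}\label{eq:almost}
(a+b)(n)=a(n)+b(n),\qquad (ab)(n)=a(n)\,b(n)\qquad\text{for all but finitely many }n .
\end{equation}
This has two consequences. First, $\widehat{a+b}-\hat a-\hat b$ and $\widehat{ab}-\hat a\hat b$ map $T$ into $B$; since also $\hat aB\subseteq B$, the rule $a\bar x=\overline{\hat ax}$ makes $D$ an $S$-module, on which integers act in the usual way. Second, these two maps vanish on $p^NT$ for all large $N$, by Lemma~\ref{lem:T}(a).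

\begin{lemma}\label{lem:S}
Let $a,b\in S$ and $k\ge1$.
\begin{enumerate}
\item[(a)] If $a$ is a unit, then for all large $N$ the map $\hat a$ is a bijection of $p^NT$ onto itself whose inverse is the restriction of $\widehat{a^{-1}}$. The group $V_1\cap\ker\hat a$ is finite.
\item[(b)] If $a=p^rb$, then $\hat a=p^r\hat b$ on $p^NT$ for all large $N$.
\item[(c)] $\hat a$ vanishes on $V_{k,N}$ for some $N$ if and only if $a\in p^kS$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both maps send $p^NT$ into itself, and for large $N$ both composites equal $\hat1=\mathrm{id}$ there. The group $V_1\cap\ker\hat a$ meets $V_{1,N}$ trivially, so it embeds in the finite group $V_1/V_{1,N}$. Part (b) is multiplicativity on $p^NT$, and it gives the ``if'' direction of (c). Conversely let $a=p^ru$ with $u$ a unit and $r<k$, and let $N$ be given. For large $n\ge N+k$ the element $x=p^{n-k}\cdot1\in B_n$ lies in $V_{k,N}$, and by \eqref{eq:almost} $\hat ax=p^{n-k+r}u(n)$ with $u(n)$ a unit of $B_n$. This is nonzero because $n-k+r<n$.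
\end{proof}

\begin{definition}\label{def:admissible}
A group $K$ with $B\le K\le T$ is \emph{admissible} if $K/B$ is a divisible $S$-submodule of $D$.
\end{definition}

The group $B$ is admissible, and so is the union of a chain of admissible groups. Divisibility is there to give purity.

\begin{lemma}\label{lem:admissible}
If $K$ is admissible, then $\hat aK\subseteq K$ for all $a\in S$, $\varphi(K)=K$, and $K$ is pure in $T$.
\end{lemma}

\begin{proof}
The first claim restates that $K/B$ is a submodule. The maps $\varphi$ and $\varphi^{-1}$ preserve $B$ and induce on $D$ the actions of $s$ and $s^{-1}$, so both map $K$ into $K$. Let $y\in T$ with $p^Ny\in K$. By divisibility $p^Ny=p^Ng+b$ with $g\in K$ and $b\in B$. Then $b=p^N(y-g)\in B\cap p^NT=p^NB$, so $p^Ny\in p^NK$.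
\end{proof}

An admissible group is invariant under the maps $\hat a$ and under maps such as $\tau$, which vanish near $0$ on each $V_k$. The next definition covers both.

\begin{definition}\label{def:tame}
An endomorphism $\psi$ of $T$ is \emph{scalar at level $k$} if there are $a\in S$ and $N\in\mathbb N$ with $\psi=\hat a$ on $V_{k,N}$. It is \emph{tame} if it is scalar at every level $k\ge1$, and \emph{wild} otherwise.
\end{definition}

\begin{example}\label{ex:wild}
The fast shift $\tau$ is tame, with $a=0$ at every level. The projection $\pi$ is not scalar at level $1$: for large $n$ the map $\hat a$ is injective on $B_n[p]$ if $a$ is a unit and zero if $a\in pS$, whereas $\pi$ alternates between the identity and zero. So wild endomorphisms exist. The shift $\sigma$ vanishes on $V_1$, since $\pi_{n+1,n}(p^nB_{n+1})=0$, so it is scalar at level $1$. It is not scalar at level $2$: for $n>N$ the element $p^{n-1}\cdot1\in B_{n+1}$ lies in $V_{2,N}$, and $\sigma$ sends it to $p^{n-1}\cdot1\ne0$ in $B_n$, while every $\hat a$ keeps it in $B_{n+1}$. This is why it is not enough to control endomorphisms on $V_1$.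
\end{example}

\section{One step of the construction, by hand}\label{sec:hand}

We enlarge $B$ to an admissible group that is not invariant under $\pi$. For $i\in\mathbb N$ define $x^{(i)}\in T$ by $x^{(i)}_n=p^{n-1-i}\cdot1$ for $n>i$ and $x^{(i)}_n=0$ for $n\le i$, so that
\[
x=x^{(0)}=(1,p,p^2,\dots),\qquad x^{(1)}=(0,1,p,p^2,\dots),\qquad x^{(2)}=(0,0,1,p,\dots).
\]
The elements $px^{(i+1)}$ and $x^{(i)}$ differ only in the coordinate $n=i+1$, so $p\bar x^{(i+1)}=\bar x^{(i)}$. Hence the submodules $S\bar x^{(i)}$ form an increasing chain whose union $X$ is divisible, and the preimage $K$ of $X$ in $T$ is a countable admissible group containing $x$. If $a=p^cu$ with $u$ a unit, then for large $n$ the $n$-th coordinate of $\hat ax^{(i)}$ is $p^{n-1-i+c}u(n)$, which vanishes exactly when $c\ge i+1$. So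
\[
a\bar x^{(i)}=0\iff a\in p^{i+1}S .
\]

We claim that $\pi x\notin K$. Suppose $\overline{\pi x}=a\bar x^{(i)}$. Since $p\,\pi x=0$, we get $pa\in p^{i+1}S$, so $a=p^ia'$ and $\overline{\pi x}=a'\bar x$. This means that for large $n$ the element $p^{n-1}a'(n)$ equals $p^{n-1}$ for even $n$ and $0$ for odd $n$. But it is nonzero for all large $n$ if $a'$ is a unit, and zero for all large $n$ if $a'\in pS$. So $x\in K$ and $\pi x\notin K$.

The computation has two parts. The annihilator formula reduces the question whether $\pi x\in K$ to the countably many questions whether $(\pi-\hat a)x\in B$, in which the roots $x^{(i)}$ no longer appear; then wildness answers each of them negatively. The general step keeps this shape and meets three new difficulties. The starting group is no longer $B$ but an admissible group of any cardinality below $\mathfrak c$. The element $z=\pi x$, and all elements like it from earlier steps, must stay outside all later groups. And for an arbitrary wild map there is no formula for $x$; the elements above, for instance, are useless against the shift, because $\sigma x^{(i+1)}=x^{(i)}$ and $\sigma x^{(0)}=0$.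 All three are handled by the counting argument of Section~\ref{sec:tree}. First we show that the effort is rewarded.

\section{Strings in admissible groups}\label{sec:strings}

\begin{proposition}\label{prop:strings}
If $G$ is admissible and $G\ne B$, then the automorphism $\varphi|_G$ has infinitely many pairwise disjoint non-singular strings.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:admissible}, $\varphi|_G$ is an automorphism of $G$. Pick $y\in G\setminus B$ and put $y_j=(1+\varphi)^j(y)\in G$ for $j\in\mathbb N$. For $m\in\mathbb Z$ the image of $\varphi^m(y_i)$ in $D$ is $s^m(1+s)^i\bar y$. Let $(m,i)\ne(n,j)$ in $\mathbb Z\times\mathbb N$. Since $s$ and $1+s$ are distinct monic irreducible polynomials over $\mathbb F_p$, the element $s^m(1+s)^i-s^n(1+s)^j$ is nonzero in $\mathbb F_p(s)$. So it is a unit of $S$ and does not kill $\bar y\ne0$. Hence the elements $\varphi^m(y_i)$, $(m,i)\in\mathbb Z\times\mathbb N$, are pairwise distinct. For each $j$ the sequence $\{\varphi^{-n}(y_j)\}_{n\in\mathbb N}$ is therefore a non-singular string, and strings for different $j$ are disjoint.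
\end{proof}

The countable group $K$ of Section~\ref{sec:hand} already has $ns(K)=\infty$. Strings cost one step of the construction; by Theorem~\ref{thm:B}(b), Hopficity costs uncountably many.

\section{Tame endomorphisms: surjective means injective}\label{sec:tame}

\begin{proposition}\label{prop:tame}
Let $G$ be an uncountable admissible group such that every $\psi\in\operatorname{End}(T)$ with $\psi(G)\subseteq G$ is tame. Then an endomorphism of $G$ is surjective if and only if it is injective.
\end{proposition}

The idea is that a tame map behaves like $p^r$ times a unit, for an invariant $r\in\mathbb N\cup\{\infty\}$. For $r\ge1$ it is neither injective nor surjective; the models are multiplication by $p^r$ and, for $r=\infty$, the map $\tau$. For $r=0$ it need not be bijective (delete the first coordinate), but on each $G[p^m]$ it is bijective up to a finite quotient, and finite groups are Hopfian and co-Hopfian.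

\begin{proof}
Let $\alpha\in\operatorname{End}(G)$. By Lemmas~\ref{lem:admissible} and~\ref{lem:extend} it extends to some $\psi\in\operatorname{End}(T)$, which is tame by hypothesis. So for each $k\ge1$ there are $a_k\in S$ and $N_k$ with $\psi=\hat a_k$ on $V_{k,N_k}$, and $N_k$ may be enlarged at will.

\smallskip
\emph{The invariant $r$.} For $k<l$ and large $N$ we have $\widehat{a_l-a_k}=\hat a_l-\hat a_k=\psi-\psi=0$ on $V_{k,N}\subseteq V_{l,N}$, so $a_l\equiv a_k\pmod{p^kS}$ by Lemma~\ref{lem:S}(c). If $a_k\in p^kS$ for all $k$, put $r=\infty$. Otherwise let $r=v(a_k)<k$ for some $k$. For every $l\ge r+1$ we have $a_l\equiv a_k$ modulo $p^{\min(k,l)}S$ with $\min(k,l)>r$, so $v(a_l)=r$; in particular $r$ does not depend on $k$.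

\smallskip
\emph{If $r\ge1$, then $\alpha$ is not injective.} We have $a_1\in pS$: by definition if $r=\infty$, and because $a_1\equiv a_{r+1}\equiv0\pmod{pS}$ if $r$ is finite. By Lemma~\ref{lem:S}(c), $\psi$ vanishes on some $V_{1,N}$, which contains the nonzero subgroup $p^NB_{N+1}$ of $G$.

\smallskip
\emph{If $r=\infty$, then $\alpha$ is not surjective.} By Lemma~\ref{lem:S}(c), for each $k$ the map $\psi$ vanishes on some $V_{k,N}$. As $G\cap V_{k,N}$ has finite index in $G[p^k]$, the group $\alpha(G[p^k])$ is finite. So $\alpha(G)$ is countable and $G$ is not. This is the only use of uncountability, and it cannot be dropped from this step: $\tau$ maps $B$ onto $B$.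

\smallskip
\emph{The order formula for finite $r$.} Surjectivity of $\alpha$ says nothing, a priori, about the orders of preimages; the shift $\sigma$ is surjective by using preimages of larger order. For finite $r$ the orders are under control. Write $a_{r+1}=p^ru$ with $u$ a unit. By Lemma~\ref{lem:S}(a),(b) choose $N\ge N_{r+1}$ such that $\hat a_{r+1}=p^r\hat u$ on $p^NT$ and $\hat u$ is injective there, and put $M_0=N+r+1$. Let $x\in G$ have order $p^M$ with $M\ge M_0$. Then $p^{M-r-1}x\in V_{r+1,N}$, so
\begin{equation}\label{eq:order}
p^{M-r-1}\alpha(x)=p^r\hat u\,(p^{M-r-1}x)=\hat u\,(p^{M-1}x).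
\end{equation}
Since $p^{M-1}x$ is an element of order $p$ in $p^NT$, the right side has order $p$. Hence $\alpha(x)$ has order exactly $p^{M-r}$.

\smallskip
\emph{If $1\le r<\infty$, then $\alpha$ is not surjective.} Let $m\ge M_0$ and let $y=1\in B_m$, of order $p^m$. Suppose $y=\alpha(x)$ with $x$ of order $p^M$. Then $M\ge m\ge M_0$, since $\alpha$ cannot increase orders, and the order formula gives $m=M-r$. By \eqref{eq:order},
\[
p^{m-1}y=p^{M-1}\hat u(x)\in p^{m+r-1}T\subseteq p^mT .
\]
Elements of $p^mT$ have zero $m$-th coordinate, but $p^{m-1}y\ne0$ in $B_m$. This is a contradiction.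

\smallskip
\emph{The case $r=0$.} Now all $a_m$ are units. Fix $m\ge1$ and put $A=G[p^m]$. By Lemma~\ref{lem:S}(a) choose $N'\ge N_m$ such that $\hat a_m$ is a bijection of $p^{N'}T$ with inverse $\widehat{a_m^{-1}}$, and let $W=G\cap V_{m,N'}$, a subgroup of finite index in $A$. On $W$ we have $\alpha=\hat a_m$. Both $\hat a_m$ and $\widehat{a_m^{-1}}$ map $G$ into $G$, by admissibility, and $V_{m,N'}$ into itself, so $\alpha|_W$ is a bijection of $W$. Let $\beta$ be the endomorphism of the finite group $A/W$ induced by $\alpha$.

If $\alpha|_A$ is injective and $\alpha(x)\in W$ with $x\in A$, then $\alpha(x)=\alpha(w)$ for some $w\in W$, so $x=w\in W$; thus $\beta$ is injective. If $\beta$ is injective, then the kernel of $\alpha|_A$ lies in $W$, so it is zero. If $\beta$ is surjective, then $A=\alpha(A)+W=\alpha(A)+\alpha(W)=\alpha(A)$, and conversely $\alpha(A)=A$ makes $\beta$ surjective. Since $A/W$ is finite, $\beta$ is injective if and only if it is surjective. Therefore, for every $m\ge1$,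
\begin{equation}\label{eq:level}
\alpha|_{G[p^m]}\text{ is injective}\iff\alpha(G[p^m])=G[p^m].
\end{equation}
If $\alpha$ is injective, then \eqref{eq:level} for all $m$ shows that $\alpha$ is surjective. Let $\alpha$ be surjective, $m\ge M_0$, and $y\in G[p^m]$, say $y=\alpha(x)$ with $x$ of order $p^M$. If $M\ge M_0$, then $y$ has order $p^M$ by the order formula, so $M\le m$; otherwise $M<M_0\le m$. Either way $x\in G[p^m]$. So $\alpha(G[p^m])=G[p^m]$, and by \eqref{eq:level} $\alpha$ is injective on $G[p^m]$, for all $m\ge M_0$. Hence $\alpha$ is injective.
\end{proof}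

\section{Avoiding fewer than $\mathfrak c$ cosets}\label{sec:tree}

At a typical step we need $x\in V_k$ with $(\psi-\hat a)x\notin K$ for all $a\in S$. This excludes, for each of countably many closed subgroups $L=\ker(\psi-\hat a)|_{V_k}$ of infinite index, at most $|K|$ cosets of $L$. For countable $K$ the Baire category theorem provides $x$. But $|K|$ may be any infinite cardinal below $\mathfrak c$, and we do not assume the continuum hypothesis. The remedy is a family of $\mathfrak c$ candidates of which each coset contains only finitely many.

\begin{lemma}\label{lem:tree}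
Let $V=\prod_{n\ge1}F_n$ be a product of finite groups with the product topology, and let $L_0,L_1,\dots$ be closed subgroups of infinite index. There are elements $x_\varepsilon\in V$, $\varepsilon\in\{0,1\}^{\mathbb N}$, such that each coset of $L_i$ contains $x_\varepsilon$ for at most $2^i$ indices $\varepsilon$.
\end{lemma}

\begin{proof}
Let $O_m=\{x\in V:x_n=0\text{ for }n\le m\}$; these open subgroups of finite index form a base at $0$, and $O_0=V$. Each $L_i$ has empty interior: otherwise $y+O_m\subseteq L_i$ for some $y$ and $m$, so $O_m\subseteq L_i$ and the index is finite. Thus $V\setminus L_i$ is open and dense, and so is $V\setminus(L_0\cup\dots\cup L_j)$.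

Put $m_{-1}=0$. Given $m_{j-1}$, choose $w_j\in O_{m_{j-1}}\setminus(L_0\cup\dots\cup L_j)$, and then $m_j>m_{j-1}$ such that $w_j+O_{m_j}$ is disjoint from $L_0,\dots,L_j$. Taking negatives, $-w_j+O_{m_j}$ is disjoint from them as well. Put $x_\varepsilon=\sum_j\varepsilon_jw_j$; in each coordinate the sum is finite, because $w_j\in O_{m_{j-1}}$ and $m_j\to\infty$. If $\varepsilon\ne\varepsilon'$ first differ at $j$, then $x_\varepsilon-x_{\varepsilon'}\in\pm w_j+O_{m_j}$, since $w_l\in O_{m_j}$ for $l>j$; so the difference lies outside $L_i$ whenever $i\le j$. Among more than $2^i$ indices, two agree at all places $j<i$, and the corresponding elements lie in different cosets of $L_i$.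
\end{proof}

\section{The extension lemma}\label{sec:extension}

Let $K$ be admissible and let $Z\subseteq T\setminus K$ be the set of elements to be kept out. As in Section~\ref{sec:hand} we adjoin $x\in V_k$ together with a system of $p$-power roots modulo $B$. The new module $X=\bigcup_iS\bar x^{(i)}$ should meet $H/B$ trivially, where $H=K+\langle Z\rangle$. Multiplying a nonzero element of $X$ by a suitable power of $p$ leads to a unit multiple of $p^{k-1}\bar x$, so it is enough to control these multiples. Accordingly put
\[
E(K,Z)=\{e\in V_1:\ \hat ue\in H\text{ for some unit }u\in S\}.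
\]
The group $H$ need not be invariant under $S$, and the proof below multiplies its elements by integers only.

\begin{lemma}\label{lem:step}
Let $K$ be admissible, $Z\subseteq T\setminus K$, and $|K|,|Z|<\mathfrak c$. Put $E=E(K,Z)$. Then $|E|<\mathfrak c$, and:
\begin{enumerate}
\item[(i)] for every $k\ge1$ and $x\in V_k$ with $p^{k-1}x\notin E$ there is an admissible $K'\ge K$ with $x\in K'\setminus K$, $\ Z\cap K'=\emptyset$ and $|K'|=|K|$;
\item[(ii)] if $\psi$ is wild, then $k$, $x$ and $K'$ as in \textup{(i)} can be chosen so that $\psi(x)\notin K'$.
\end{enumerate}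
\end{lemma}

\begin{proof}
We have $|H|<\mathfrak c$. For a unit $u$ and $h\in H$, the equation $\hat ue=h$ has finitely many solutions $e\in V_1$ by Lemma~\ref{lem:S}(a). As $S$ is countable, $|E|\le\aleph_0\cdot|H|<\mathfrak c$.

(i) By Lemma~\ref{lem:T}(d) choose $x^{(0)}=x,x^{(1)},x^{(2)},\dots$ in $T$ with $p\bar x^{(i+1)}=\bar x^{(i)}$. The union $X$ of the increasing chain $S\bar x^{(i)}$ is a countable divisible submodule of $D$. Define $K'$ by $K'/B=K/B+X$. It is admissible, contains $x$, and $|K'|=|K|$ because $K$ is infinite. Every element of $K'/B$ has the form $\bar g+a\bar x^{(i)}$ with $g\in K$, $a\in S$, $i\in\mathbb N$. The annihilator formula of Section~\ref{sec:hand} becomes: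
\begin{equation}\label{eq:star}
\text{if } a\bar x^{(i)}\in H/B,\text{ then } a\in p^{i+k}S\text{ and } a\bar x^{(i)}=0 .
\end{equation}
To prove this, suppose $a=p^cu$ with $u$ a unit and $c<i+k$. Multiplying by the integer $p^{i+k-1-c}$ gives $u\,p^{i+k-1}\bar x^{(i)}=u\,p^{k-1}\bar x\in H/B$, that is, $\hat u(p^{k-1}x)\in H$. Since $p^{k-1}x\in V_1$, this contradicts $p^{k-1}x\notin E$. So $a\in p^{i+k}S$, and $p^{i+k}\bar x^{(i)}=p^k\bar x=0$.

If $h\in H\cap K'$, write $\bar h=\bar g+a\bar x^{(i)}$. Then $a\bar x^{(i)}\in H/B$ is zero by \eqref{eq:star}, so $h\in K$. Thus $H\cap K'=K$, and $Z\subseteq H\setminus K$ is disjoint from $K'$. Finally $x\notin K$, because \eqref{eq:star} with $a=1$, $i=0$ would give $1\in p^kS$.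

(ii) Let $\psi$ fail to be scalar at level $k$. Let $L_0=V_k[p^{k-1}]$ be the kernel of multiplication by $p^{k-1}$ on $V_k$; enumerate $S=\{b_1,b_2,\dots\}$ and let $L_i$ be the kernel of $\psi-\hat b_i$ on $V_k$. These subgroups are closed by Lemma~\ref{lem:T}(c). The index of $L_0$ is $|p^{k-1}V_k|$, which is infinite because $p^{k-1}V_k\supseteq\prod_{n\ge k}p^{n-1}B_n$. If $L_i$ with $i\ge1$ had finite index, it would contain some $V_{k,N}$ by Lemma~\ref{lem:T}(b), and $\psi$ would be scalar at level $k$. This is where wildness enters.

Take the elements $x_\varepsilon\in V_k$ of Lemma~\ref{lem:tree}. The set of $y\in V_k$ with $p^{k-1}y\in E$ is a union of at most $|E|$ cosets of $L_0$, so it excludes at most $|E|$ indices. The set of $y\in V_k$ with $(\psi-\hat b_i)y\in K$ is a union of at most $|K|$ cosets of $L_i$, so it excludes at most $2^i|K|$ indices. In total at most $|E|+\aleph_0|K|<\mathfrak c$ of the $\mathfrak c$ indices are excluded. So some $x=x_\varepsilon$ satisfies $p^{k-1}x\notin E$ and $(\psi-\hat a)x\notin K$ for all $a\in S$.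

Let $K'$ be the group built in (i) and suppose $\overline{\psi(x)}=\bar g+a\bar x^{(i)}$ with $g\in K$. Since $p^k\psi(x)=0$, we get $p^ka\bar x^{(i)}=-p^k\bar g\in K/B\subseteq H/B$. By \eqref{eq:star}, $p^ka\in p^{i+k}S$, so $a=p^ia'$ with $a'\in S$ and $a\bar x^{(i)}=a'\bar x$. Then $\psi(x)-\widehat{a'}x\in K$, contrary to the choice of $x$.
\end{proof}

\section{The construction: Theorems~\ref{thm:A} and~\ref{thm:B}(a)}\label{sec:construction}

The set of wild endomorphisms of $T$ is nonempty (Example~\ref{ex:wild}) and has at most $\mathfrak c$ elements (Lemma~\ref{lem:T}(c)). List it as $\{\psi_\alpha:\alpha<\mathfrak c\}$, with repetitions allowed, where $\mathfrak c$ is regarded as an initial ordinal, so that $|\alpha|<\mathfrak c$ for all $\alpha<\mathfrak c$. To obtain many groups at once, each stage has two parts: the first removes $\psi_\alpha$, and the second makes a free binary decision about one further element. For Theorem~\ref{thm:A} alone the second part could be omitted. Fix well-orderings of $T$ and of the set of subgroups of $T$, and make every choice below by taking the first candidate; then each choice depends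 only on the data at hand.

Let $\chi:\mathfrak c\to\{0,1\}$. We define increasing chains of admissible groups $G_\alpha$ and of sets $Z_\alpha\subseteq T\setminus G_\alpha$ with $|G_\alpha|,|Z_\alpha|\le\aleph_0+|\alpha|$. Start with $G_0=B$, $Z_0=\emptyset$. At a limit ordinal $\lambda$ take unions; the cardinality bound persists, and $G_\lambda\cap Z_\lambda=\emptyset$ because an element of $G_\beta\cap Z_\gamma$ would lie in $G_\delta\cap Z_\delta$ for $\delta=\max(\beta,\gamma)$. Given $G_\alpha$ and $Z_\alpha$, proceed as follows.

\emph{Removing $\psi_\alpha$.} Lemma~\ref{lem:step}(ii) gives $x_\alpha$ and an admissible $K_\alpha\ge G_\alpha$ with $|K_\alpha|=|G_\alpha|$, $x_\alpha\in K_\alpha\setminus G_\alpha$, $Z_\alpha\cap K_\alpha=\emptyset$ and $z_\alpha:=\psi_\alpha(x_\alpha)\notin K_\alpha$. Put $Z_\alpha'=Z_\alpha\cup\{z_\alpha\}$.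

\emph{Branching.} Since $|E(K_\alpha,Z_\alpha')|<\mathfrak c=|V_1|$, there is $y_\alpha\in V_1\setminus E(K_\alpha,Z_\alpha')$. Lemma~\ref{lem:step}(i) with $k=1$ gives an admissible $K_\alpha'\ge K_\alpha$ of the same cardinality, disjoint from $Z'_\alpha$, with $y_\alpha\in K_\alpha'\setminus K_\alpha$. Put
\[
(G_{\alpha+1},Z_{\alpha+1})=
\begin{cases}
(K_\alpha',\ Z_\alpha') & \text{if }\chi(\alpha)=1,\\
(K_\alpha,\ Z_\alpha'\cup\{y_\alpha\}) & \text{if }\chi(\alpha)=0 .
\end{cases}
\]

Let $G^\chi=\bigcup_{\alpha<\mathfrak c}G_\alpha$. It is admissible and disjoint from every $Z_\alpha$.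

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take any $\chi$ and $G=G^\chi$. The chain $(G_\alpha)_{\alpha<\mathfrak c}$ is strictly increasing and $|T|=\mathfrak c$, so $|G|=\mathfrak c$. No wild endomorphism maps $G$ into $G$, because $x_\alpha\in G$ and $\psi_\alpha(x_\alpha)\in Z_{\alpha+1}$. Proposition~\ref{prop:tame} gives (1) and Proposition~\ref{prop:strings} gives (2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(a)}]
All groups $G^\chi$ are as in Theorem~\ref{thm:A}. If $\chi\ne\chi'$ first differ at $\alpha$, the two recursions coincide up to the choice of $y_\alpha$, and $y_\alpha$ lies in exactly one of $G^\chi$, $G^{\chi'}$. So there are $2^{\mathfrak c}$ distinct subgroups $G^\chi$ of $T$. By Lemma~\ref{lem:extend}, an isomorphism $G^\chi\to G^{\chi'}$ extends to some $\psi\in\operatorname{End}(T)$, and $G^{\chi'}=\psi(G^\chi)$. Since $|\operatorname{End}(T)|\le\mathfrak c$, each isomorphism class contains at most $\mathfrak c$ of the groups $G^\chi$. If $\kappa$ is the number of classes, then $2^{\mathfrak c}\le\kappa\cdot\mathfrak c=\max(\kappa,\mathfrak c)$, and $\mathfrak c<2^{\mathfrak c}$ forces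 $\kappa=2^{\mathfrak c}$.
\end{proof}

\section{The size of Hopfian torsion groups: Theorem~\ref{thm:B}(b)}\label{sec:size}

The strategy is to find one of the groups of Lemma~\ref{lem:obstructions} as a direct summand whenever a $p$-group is too large, or is countably infinite. We recall the standard facts on a $p$-group $A$ that produce summands. The group $A$ is \emph{bounded} if $p^nA=0$ for some $n$, and \emph{reduced} if it has no nonzero divisible subgroup.
\begin{enumerate}
\item[(F1)] A divisible subgroup is a direct summand, and a divisible $p$-group is a direct sum of copies of $\mathbb Z(p^\infty)$.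
\item[(F2)] A bounded pure subgroup is a direct summand.
\item[(F3)] $A$ has a \emph{basic subgroup}: a pure subgroup $C$ that is a direct sum of cyclic groups and has divisible quotient $A/C$.
\item[(F4)] (Pr\"ufer) A countable $p$-group with $\bigcap_np^nA=0$ is a direct sum of cyclic groups.
\end{enumerate}

\begin{lemma}\label{lem:basic}
Let $A$ be a Hopfian $p$-group with basic subgroup $C=\bigoplus_{n\ge1}\mathbb Z(p^n)^{(f_n)}$. Then $A$ is reduced, all $f_n$ are finite, and $|A|\le\mathfrak c$.
\end{lemma}

\begin{proof}
If $A$ were not reduced, it would have a summand $\mathbb Z(p^\infty)$ by (F1), against Lemma~\ref{lem:obstructions}. The subgroup $\mathbb Z(p^n)^{(f_n)}$ is a summand of the pure subgroup $C$, so it is pure in $A$, and by (F2) it is a summand of $A$. If $f_n$ were infinite, $\mathbb Z(p^n)^{(\mathbb N)}$ would be a summand of $A$, again against Lemma~\ref{lem:obstructions}. So $C$ is countable.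

Since $A/C$ is divisible, $A=C+pA$. Fix for each $g\in A$ a decomposition $g=b+ph$ with $b\in C$, $h\in A$. Iterating from $g_0=g$ we get $g_i=b_i+pg_{i+1}$ and a sequence $(b_i)\in C^{\mathbb N}$. If $g$ and $g'$ give the same sequence, the differences $d_i=g_i-g_i'$ satisfy $d_i=pd_{i+1}$, so they generate a divisible subgroup, which is zero; thus $g=g'$. Hence $|A|\le\aleph_0^{\aleph_0}=\mathfrak c$.
\end{proof}

For countable groups, an unbounded direct sum of cyclic groups appears at first only as a quotient, by (F4). To turn part of it into a summand we use the classification of countable reduced $p$-groups. The \emph{Ulm subgroups} of $A$ are defined for ordinals $\rho$ by $A^0=A$, $A^{\rho+1}=\bigcap_np^nA^\rho$, and intersections at limits; the \emph{Ulm factors} are $A_\rho=A^\rho/A^{\rho+1}$. We use two theorems, for which see \cite[Ch.~XII]{Fuchs}.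
\begin{enumerate}
\item[(F5)] (Ulm) Two countable reduced $p$-groups with isomorphic Ulm factors $A_\rho$, for all $\rho$, are isomorphic.
\item[(F6)] (Zippin) Given a countable ordinal $\theta$ and nonzero countable direct sums of cyclic $p$-groups $A_\rho$, $\rho<\theta$, with $A_\rho$ unbounded whenever $\rho+1<\theta$, there is a countable reduced $p$-group whose nonzero Ulm factors are the $A_\rho$, $\rho<\theta$.
\end{enumerate}

\begin{lemma}\label{lem:countable}
A countable Hopfian $p$-group is finite.
\end{lemma}

\begin{proof}
Let $A$ be countable and Hopfian, with $C$ and $f_n$ as in Lemma~\ref{lem:basic}; so $A$ is reduced. If $A$ is bounded, then $A/C$ is bounded and divisible, hence zero, and $A=C$ has finitely many nonzero $f_n$, all finite. So $A$ is finite. Assume that $A$ is unbounded; we derive a contradiction.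

We first check that the Ulm factors of $A$ are as in (F6). If $A^\rho=A^{\rho+1}$, then $A^\rho=pA^\rho$ is divisible, hence zero. So the chain $A^\rho$ decreases strictly until it reaches $0$, at an ordinal $\theta$ that is countable because $A$ is, and $A_\rho\ne0$ exactly for $\rho<\theta$. Next, $\bigcap_np^nA_\rho=0$: if $x+A^{\rho+1}\in p^nA_\rho$ for all $n$, then $x\in p^nA^\rho+A^{\rho+1}=p^nA^\rho$ for all $n$, so $x\in A^{\rho+1}$. By (F4) each $A_\rho$ is a direct sum of cyclic groups. Finally, if $p^nA_\rho=0$, then $p^nA^\rho\subseteq A^{\rho+1}\subseteq p^{n+1}A^\rho$, so $p^nA^\rho$ is divisible, hence zero, and $A^{\rho+1}=0$. This shows that $A_\rho$ is unbounded when $\rho+1<\theta$ and, since $A$ is unbounded, that $A_0$ is unbounded.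

Choose in a cyclic decomposition of $A_0$ summands of strictly increasing orders, let $C_1$ be the sum of every second one, and let $C_2$ be the sum of all remaining summands of the decomposition. Then $A_0=C_1\oplus C_2$, where $C_1=\bigoplus_{i\ge1}\mathbb Z(p^{n_i})$ with $n_1<n_2<\cdots$ and $C_2$ is an unbounded direct sum of cyclic groups. By (F6) there is a countable reduced $p$-group $A'$ with Ulm factors $A'_0\cong C_2$ and $A'_\rho\cong A_\rho$ for $\rho\ge1$; the unboundedness of $C_2$ is needed here when $\theta>1$. Ulm subgroups of a direct sum of two groups are the direct sums of the Ulm subgroups, and $\bigcap_np^nC_1=0$. So the countable reduced group $A'\oplus C_1$ has Ulm factors $C_2\oplus C_1\cong A_0$ and $A_\rho$ for $\rho\ge1$. By (F5), $A\cong A'\oplus C_1$, which contradicts Lemma~\ref{lem:obstructions}.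
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(b)}]
Each component of $G$ is Hopfian by Lemma~\ref{lem:obstructions}, so it has at most $\mathfrak c$ elements by Lemma~\ref{lem:basic}; there are countably many components, so $|G|\le\mathfrak c$.

Let $\{x_n\}$ be a non-singular string of some $\phi\in\operatorname{End}(G)$, and let $x_{n,p}$ be the $p$-component of $x_n$. Only finitely many $x_{0,p}$ are nonzero, and $\phi^j(x_0)=\sum_p\phi^j(x_{0,p})$. If all forward orbits of the $x_{0,p}$ were finite, so would be that of $x_0$, against Lemma~\ref{lem:orbit}. Fix $p$ such that $x_{0,p}$ has infinite orbit. The sequence $\{x_{n,p}\}_n$ is a pseudostring of $\phi|_{G_p}$, hence a non-singular string by Lemma~\ref{lem:orbit}. So $ns(\phi|_{G_p})\ne0$, and the dichotomy recalled in Section~\ref{sec:intro} gives $ns(G_p)=\infty$. In particular $G_p$ is an infinite Hopfian $p$-group, and it is uncountable by Lemma~\ref{lem:countable}.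
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fuchs}
L. Fuchs, \emph{Infinite Abelian Groups} II.

\bibitem{GBV}
Anna Giordano Bruno, Simone Virili, \emph{String numbers of abelian groups}, arXiv:1006.5206 (2010).

\end{thebibliography}
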